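
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{example}[lemma]{Example}
\newtheorem{remark}[lemma]{Remark}

\title{Twist families of L-space knots\\ whose twisting circle is not a seiferter}


\begin{abstract}
Twisting a knot $K\subset S^3$ along an unknotted circle $c$ gives a family of knots $K_n$. If $c$ becomes a fiber, or a suitable cable of a fiber, in a Seifert fibered surgery on $K$, then $c$ is called a seiferter, respectively a pseudo-seiferter, and every $K_n$ inherits a Seifert surgery. Motegi asked whether a twist family of a non-satellite knot that contains infinitely many L-space knots must arise from a seiferter, or at least from a seiferter or a pseudo-seiferter. We show that the answer to both questions is negative. For every torus knot $K$, including the trivial knot, we give a circle $c$ such that the $K_n$ with $n$ large are mutually distinct L-space knots, while $c$ is neither a seiferter nor a pseudo-seiferter for $(K,m)$ for any integer $m$. We then give hyperbolic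 links $K\cup c$, with $K$ hyperbolic, such that $K_n$ is a hyperbolic L-space knot for all large $n$, infinitely many of these knots are distinct, and again $c$ is neither a seiferter nor a pseudo-seiferter for any $(K,m)$. The first construction uses iterated cables and JSJ decompositions. The second uses $1$-bridge braids and Reidemeister torsion.
\end{abstract}

\section{Introduction}

All knots lie in $S^3$, and all $3$-manifolds are compact and orientable. On the boundary of a knot neighborhood $N(J)$ the slope $u/v$ is the class of $u\mu_J+v\lambda_J$, where $\mu_J$ is the meridian and $\lambda_J$ the preferred longitude. The distance of two slopes is $\Delta(u/v,u'/v')=|uv'-u'v|$. We write $K(m)$ for the result of $m$-surgery on $K$.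

\subsection{L-space knots, twisting and seiferters}

A rational homology sphere $M$ is an \emph{L-space} if $\widehat{\mathrm{HF}}(M,\mathbf t)\cong\mathbb Z/2\mathbb Z$ for every $\mathrm{spin}^c$ structure $\mathbf t$ (with $\mathbb Z/2\mathbb Z$ coefficients), equivalently if $\dim_{\mathbb Z/2\mathbb Z}\widehat{\mathrm{HF}}(M)=|H_1(M;\mathbb Z)|$. A knot is an \emph{L-space knot} if some nontrivial surgery on it yields an L-space. A knot is a \emph{satellite knot} if its exterior contains an essential torus.

Let $c$ be an unknotted circle in $S^3-K$. The knot $K_n$ obtained from $K$ by \emph{$n$-twist along $c$} is the image of $K$ under $(-1/n)$-surgery on $c$. The result of this surgery is again $S^3$, and the slope $m$ on $K$ becomes the slope $m+n\,\mathrm{lk}(K,c)^2$ on $K_n$.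

A Seifert fibration in the usual sense will be called \emph{ordinary}. We also allow \emph{degenerate} fibrations: remove fibered neighborhoods of one or more fibers from a Seifert fibered manifold and refill so that the regular fiber bounds a meridian disk of each new solid torus; the cores of these solid tori are the \emph{degenerate fibers}. For example, $T_{p,q}(pq)\cong L(p,q)\#L(q,p)$ carries a degenerate Seifert fibration. A \emph{fiber} is a regular, exceptional or degenerate fiber. A \emph{Seifert surgery} is a pair $(K,m)$ with $m$ an integer such that $K(m)$ has a Seifert fibration, possibly degenerate.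

Let $(K,m)$ be a Seifert surgery and let $c\subset S^3-N(K)$ be a trivial knot in $S^3$.
\begin{itemize}
\item $c$ is a \emph{seiferter} for $(K,m)$ if it becomes a fiber in some (possibly degenerate) Seifert fibration of $K(m)$.
\item Let $V$ be a fibered neighborhood of a fiber $f$. A knot in $V$ is a \emph{cable} of $f$ if it is isotopic in $V$ to an essential simple closed curve, not a meridian of $V$, on a torus $T\subset\operatorname{int}V$ parallel to $\partial V$. Its \emph{cabling slope} is the slope cut out by $T$ on the boundary of its neighborhood. The circle $c$ is a \emph{pseudo-seiferter} for $(K,m)$ if it becomes a cable of a fiber in a (possibly degenerate) Seifert fibration of $K(m)$ and $\lambda_c$ is its cabling slope.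
\end{itemize}

In both cases one Seifert surgery on $K$ gives Seifert surgeries on all $K_n$. Put $Y_m=K(m)-\operatorname{int}N(c)$ and $w=\mathrm{lk}(K,c)$. The manifold $K_n(m+nw^2)$ is the filling of $Y_m$ along the slope $-1/n$ on $\partial N(c)$. If $c$ is a fiber, $Y_m$ is the exterior of a fiber, and every filling of it has a fibration, possibly degenerate. A cable of $f$ with winding number one is isotopic to $f$, so it is again a fiber. If $c$ is a cable of $f$ with winding number at least two, then $V-\operatorname{int}N(c)$ is Seifert fibered over an annulus with one exceptional fiber, and its regular fiber on $\partial N(c)$ is the cabling slope. When this slope is $\lambda_c$, it has distance $1$ from every $-1/n$, so filling turns $V-\operatorname{int}N(c)$ into a solid torus; again $K_n(m+nw^2)$ is a filling of the exterior of a fiber. This is what the condition on the cabling slope achieves.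

Here is a simple L-space twist family of this kind. Let $K$ be the curve $p\mu_c+q\lambda_c$ on the boundary of a neighborhood of a trivial knot $c$, with $p\ge2$, $q\ge1$ coprime. Then $c$ and $K$ are fibers of one Seifert fibration of $S^3$, so $c$ is a seiferter for $(K,m)$ for every $m$. The twisted knots are the torus knots $T_{p,q+np}$. For $n\ge0$ they are L-space knots, because surgery on $T_{p,q'}$ with slope $pq'+1$ gives a lens space. One may therefore guess that an infinite supply of L-space knots in a twist family always comes from a Seifert surgery on which $c$ is visible. The following question is posed in \cite{Motegi}.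

\begin{question}
Let $K$ be a non-satellite knot and $c\subset S^3-K$ an unknotted circle such that $\{K_n\}$ contains infinitely many mutually distinct L-space knots.
\begin{enumerate}
\item[(1)] Does $K$ admit a Seifert surgery $(K,m)$ for which $c$ is a seiferter?
\item[(2)] Does $K$ admit a Seifert surgery $(K,m)$ for which $c$ is a seiferter or a pseudo-seiferter?
\end{enumerate}
\end{question}

(The word ``distinct'' excludes trivial twisting, for instance along a meridian of $K$.)

\subsection{Results}

Both answers are negative.

\begin{theorem}\label{thm:A}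
For every torus knot $K$ (including the trivial knot) there is an unknotted circle $c\subset S^3-K$ such that, for all large $n$, the $K_n$ are mutually distinct L-space knots, but for no integer $m$ is $c$ a seiferter or a pseudo-seiferter for $(K,m)$.
\end{theorem}

In these examples the knots $K_n$ with $n$ large are iterated cables. The next theorem shows that the phenomenon is not tied to essential tori. It is independent of Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}
There are hyperbolic links $K\cup c$, with $c$ unknotted and $K$ a hyperbolic knot, such that $K_n$ is an L-space knot for all sufficiently large $n$, is hyperbolic for all sufficiently large $n$, infinitely many of these knots are distinct, and for no integer $m$ is $c$ a seiferter or a pseudo-seiferter for $(K,m)$. Infinitely many winding numbers $\mathrm{lk}(K,c)$ occur.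
\end{theorem}

Since torus knots and hyperbolic knots are non-satellite, each theorem answers (1) and (2).

\subsection{The two ideas}

\emph{Theorem~\ref{thm:A}.} Sufficiently positive cables of L-space knots are L-space knots, so families of iterated cables are a natural source. We place $K$ in the solid torus $W=S^3-\operatorname{int}N(c)$ as a cable of a cable of a cable of the core. The outermost layer, a cable space $P_0$ next to $\partial N(c)$, has fibers of slope $r\mu_c+\lambda_c$ there with $r\geq 2$. Suppose that, for every $m$, the layer $P_0$ is a JSJ piece, and not the only one, of the prime factor of $Y_m$ that contains $\partial N(c)$. Then $c$ is not a seiferter, because this factor is not Seifert fibered, and $c$ is not a pseudo-seiferter, because that would require fibers of slope $\lambda_c$. With two layers this fails: for two values of $m$ the inner layer becomes a solid torus and $c$ is a seiferter (Remark~\ref{rem:twolayers}). A third layer serves as a buffer. No integral filling of the innermost layer reaches past the middle one.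

\emph{Theorem~\ref{thm:B}.} For a $1$-bridge braid $K$ with axis $c$, the group of $S^3-(K\cup c)$ has two generators and a relator read off from a word in $0$'s and $1$'s, and the torsion of $Y_m$ is essentially one sum of monomials. Suppose $H_1(Y_m)\cong\mathbb Z$. If $Y_m$ is Seifert fibered, its torsion is the generating function of an additive semigroup. For example, exceptional fibers of index $2$ and $3$ over the disk give
\[
\frac{1-s^6}{(1-s^2)(1-s^3)}=\frac{1+s^3}{1-s^2}=\sum_{n\in\langle 2,3\rangle}s^n .
\]
Closure under addition becomes an extremal property of the $0$--$1$ word, closed up by one extra letter $k\in\mathbb Z$ that depends on $m$: there must be a starting point such that, for every length, the block from that point has maximal sum among all cyclic blocks of that length. We choose the word so that this fails for every $k$. In the smallest example below, with $k=0$, the cyclic word is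
\[
1\,1\,0\,1\,1\,0^4\,1\,1\,1\,0^4\,1\,1\,0^4\,1\,1\,1\,0^4 .
\]
The best block of length $3$ is $111$, and the block of length $5$ beginning there is $11100$, with sum $3$. But $11011$ has sum $4$. No starting point wins for both lengths. The case that $H_1(Y_m)$ has torsion is treated by comparing the torsions of $Y_m$ for several characters.

\section{Seifert pieces and the exterior of the circle}\label{sec:prelim}

We write $D^2(a_1,\dots,a_r)$ for a Seifert manifold over the disk with exceptional fibers of indices $a_i\ge2$. A \emph{cable space} of index $\omega\ge2$ is a Seifert manifold over an annulus with exactly one exceptional fiber, of index $\omega$. The exterior in a solid torus $V$ of a cable with winding number $\omega\ge2$ is such a space: fiber $V$ so that the cable is a regular fiber; the core of $V$ is the exceptional fiber.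

\begin{lemma}\label{lem:incompressible}
An ordinary Seifert manifold with nonempty boundary is irreducible. An irreducible manifold with a compressible boundary torus is a solid torus. Cable spaces, and $D^2(a_1,a_2)$ with $a_1,a_2\ge2$, have incompressible boundary.
\end{lemma}
\begin{proof}
The first statement is standard. For the second, let $D$ compress the boundary torus $T$ of $M$. A neighborhood of $T\cup D$ is a punctured solid torus. Its sphere boundary bounds a ball in $M$, which cannot contain $T\subset\partial M$, so the ball is the complementary part and $M$ is a solid torus. A cable space has two boundary components, and $\pi_1(D^2(a_1,a_2))$ has the non-cyclic quotient $\mathbb Z/a_1*\mathbb Z/a_2$, so neither is a solid torus.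
\end{proof}

\begin{lemma}\label{lem:unique}
In a cable space, and in $D^2(a_1,a_2)$ with $\{a_1,a_2\}\ne\{2,2\}$, every ordinary Seifert fibration has the same fiber slope on each boundary component.
\end{lemma}
\begin{proof}
Let $h$ be the regular fiber of the given fibration. Then $G=\pi_1/\langle h\rangle$ is $\mathbb Z*\mathbb Z/\omega$ or $\mathbb Z/a_1*\mathbb Z/a_2$, a nontrivial free product other than $\mathbb Z/2*\mathbb Z/2$. We claim that $G$ has no nontrivial normal cyclic subgroup $\langle g\rangle$. Consider the action of $G$ on its Bass--Serre tree. It is minimal, has trivial edge stabilizers, and the tree is not a line. If $g$ is elliptic, its fixed set is a nonempty $G$-invariant subtree, hence the whole tree, so $g$ fixes an edge and $g=1$. If $g$ is hyperbolic, each conjugate of $g$ generates $\langle g\rangle$ and has the same axis, so the axis is $G$-invariant and the tree is a line, a contradiction.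

Let $h'$ be the regular fiber of another fibration. The subgroup $\langle h'\rangle$ is normal and cyclic, so its image in $G$ is trivial and $h'\in\langle h\rangle$. On a boundary torus, which is incompressible, $h$ and $h'$ are represented by primitive elements of $\pi_1(\text{torus})\cong\mathbb Z^2$. Hence the slopes agree.
\end{proof}

The exception is genuine: $D^2(2,2)$, the twisted $I$-bundle over the Klein bottle, also fibers over the M\"obius band. This is why some indices below are required to be at least $3$.

\begin{lemma}\label{lem:filling}
Let $C$ be a cable space of index $k$, and fill one boundary component along a slope at distance $d$ from the fiber.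
\begin{enumerate}
\item[(a)] If $d\ge2$, the result is $D^2(k,d)$; if $d=1$, it is a solid torus. In both cases the fibration extends.
\item[(b)] If $d=0$, the result is $L\#(S^1\times D^2)$, where $L$ is a lens space of order $k$, and the meridian of the solid torus is the fiber slope on the other boundary component $T'$.
\end{enumerate}
\end{lemma}
\begin{proof}
For $d\ge1$ the fibration extends with the core of the filling a fiber of index $d$, which gives (a). Let $d=0$. A vertical annulus joining the two boundary components is capped off by a meridian disk of the filling to a disk $E$ whose boundary is a fiber on $T'$. A neighborhood of $T'\cup E$ is a punctured solid torus with meridian $\partial E$. The complement of this neighborhood is obtained from $C$ cut along the annulus, which is a fibered solid torus of index $k$, by attaching a $2$-handle (the filling solid torus cut along the meridian disk) along a regular fiber. As a regular fiber winds $k$ times around, this is a punctured lens space of order $k$.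
\end{proof}

The next criterion is standard.

\begin{lemma}[JSJ criterion]\label{fact:jsj}
Let $M$ be irreducible with incompressible (possibly empty) boundary, cut by disjoint incompressible tori into Seifert pieces, none of which is $T^2\times I$. Suppose that for each torus no choice of Seifert fibrations of the adjacent pieces makes the fibers on the two sides match. Then these tori are the JSJ tori of $M$, unique up to isotopy. If the family is nonempty, $M$ is not Seifert fibered.
\end{lemma}

We shall also use that gluing irreducible manifolds along incompressible boundary tori gives an irreducible manifold, and that its remaining boundary is incompressible if it was so before.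

\begin{lemma}\label{lem:exteriorfiber}
Let $X$ be the exterior of a fiber in a closed manifold with a possibly degenerate Seifert fibration. Then $X$ is an ordinary Seifert manifold, or $X\cong(S^1\times D^2)\#X'$ with $X'$ closed.
\end{lemma}
\begin{proof}
If $X$ contains no degenerate fiber, it is ordinary. Otherwise take a vertical annulus over an arc in the base from $\partial X$ to the boundary of a neighborhood of a degenerate fiber, avoiding the other non-regular fibers. Its far end is a regular fiber, which bounds a meridian disk there. Capping gives a disk $E\subset X$ with $\partial E$ a fiber on $\partial X$, hence essential in $\partial X$. A neighborhood of $\partial X\cup E$ is a punctured solid torus.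
\end{proof}

Suppose now that $c$ is a pseudo-seiferter for $(K,m)$, a cable of $f$ with winding number $\omega$. If $\omega=1$, then $c$ is isotopic to $f$ in $V$, so $c$ is a seiferter. If $\omega\ge2$, then
\begin{equation}\label{eq:pseudo}
Y_m=C\cup_{\partial V}X_f,\qquad C=V-\operatorname{int}N(c),\quad X_f=K(m)-\operatorname{int}V,
\end{equation}
where $C$ is a cable space of index $\omega$ whose fiber slope on $\partial N(c)$ is $\lambda_c$, and $X_f$ is the exterior of a fiber.

\begin{lemma}\label{lem:dichotomy}
Suppose $c$ is a seiferter or a pseudo-seiferter for $(K,m)$. Let $Y^\circ$ be the prime factor of $Y_m$ with nonempty boundary, and suppose $\partial Y^\circ$ is incompressible in $Y^\circ$. Then either $Y^\circ$ is Seifert fibered, or $Y_m$ is irreducible and its JSJ piece containing $\partial N(c)$ is a cable space with fiber slope $\lambda_c$ on $\partial N(c)$.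
\end{lemma}
\begin{proof}
\emph{Seiferter.} Apply Lemma~\ref{lem:exteriorfiber} to $Y_m$. If $Y_m$ is ordinary Seifert, it is irreducible, so $Y^\circ=Y_m$ is Seifert. If $Y_m\cong(S^1\times D^2)\#X'$, then $Y^\circ\cong S^1\times D^2$ has compressible boundary, a contradiction.

\emph{Pseudo-seiferter.} If $\omega=1$, then $c$ is a seiferter. Let $\omega\ge2$, use \eqref{eq:pseudo} and apply Lemma~\ref{lem:exteriorfiber} to $X_f$. Suppose first that $X_f\cong(S^1\times D^2)\#X'$; this includes the case that $X_f$ is ordinary Seifert with compressible boundary, since it is then a solid torus. Now $Y_m\cong(C\cup S^1\times D^2)\#X'$. If the meridian of the solid torus is the fiber slope of $C$, then $Y^\circ\cong S^1\times D^2$ by Lemma~\ref{lem:filling}(b), a contradiction. Otherwise $C\cup S^1\times D^2$ is ordinary Seifert with nonempty boundary, hence irreducible, and it is $Y^\circ$.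

Suppose next that $X_f$ is ordinary Seifert with incompressible boundary. Then $Y_m$ is glued from irreducible pieces along an incompressible torus, so it is irreducible and $Y^\circ=Y_m$. If some Seifert fibration of $X_f$ matches the fibers of $C$ on $\partial V$, then $Y_m$ is Seifert. If none does, then, since the fiber slopes of $C$ are unique by Lemma~\ref{lem:unique}, Lemma~\ref{fact:jsj} shows that $\partial V$ is the JSJ torus and $C$ is the piece containing $\partial N(c)$.
\end{proof}

\section{Torus knots: three nested cables}\label{sec:A}

\subsection{Filling one layer}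

\begin{lemma}\label{lem:layer}
Let $J$ be a knot in $S^3$ and $K\subset N(J)$ the cable of $J$ of slope $q/b$, i.e.\ $q\mu_J+b\lambda_J$, with $b\ge2$ and $\gcd(b,q)=1$. Let $Z$ be the filling of $N(J)-\operatorname{int}N(K)$ along an integral slope $m$ on $\partial N(K)$.
\begin{enumerate}
\item[(i)] If $|m-bq|\ge2$, then $Z=D^2(b,|m-bq|)$, with fiber slope $q/b$ on $\partial N(J)$.
\item[(ii)] If $|m-bq|=1$, then $Z$ is a solid torus with meridian slope $m/b^2$ on $\partial N(J)$.
\item[(iii)] If $m=bq$, then $Z=L\#(S^1\times D^2)$, where $L$ is a lens space of order $b$ and the solid torus has meridian slope $q/b$ on $\partial N(J)$.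
\end{enumerate}
\end{lemma}
\begin{proof}
$N(J)-\operatorname{int}N(K)$ is a cable space of index $b$ with fiber slope $q/b$ on $\partial N(J)$ and the cabling slope $bq$ on $\partial N(K)$, and $\Delta(m,bq)=|m-bq|$. So everything except the meridian in (ii) is Lemma~\ref{lem:filling}. In $H_1(N(J)-K)=\langle\lambda_J,\mu_K\rangle\cong\mathbb Z^2$ we have $\mu_J=b\mu_K$. Also $\lambda_K=b\lambda_J$: the coefficient of $\lambda_J$ is the winding number $b$, and there is no $\mu_K$-term because $\mathrm{lk}(\lambda_K,K)=0$ and $\mathrm{lk}(\lambda_J,K)=b\,\mathrm{lk}(\lambda_J,J)=0$. Filling imposes $m\mu_K+b\lambda_J=0$. A class $u\mu_J+v\lambda_J=ub\mu_K+v\lambda_J$ dies iff $(ub,v)=k(m,b)$ for some integer $k$. As $m=bq\pm1$ is prime to $b$, this forces $b\mid k$, say $k=bk'$, and $(u,v)=k'(m,b^2)$. So the meridian has slope $m/b^2$.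
\end{proof}

\begin{remark}[Two layers do not suffice]\label{rem:twolayers}
Let $c$ be a trivial knot, $W=S^3-\operatorname{int}N(c)$, let $J_1\subset W$ be the curve $r\mu_c+\lambda_c$ ($r\ge2$) on a torus parallel to $\partial W$, and let $K\subset N(J_1)$ be a cable of slope $q/b$ with $b\ge2$. For $m=bq\pm1$ the filled inner layer $Z$ is a solid torus, so $K(m)=N(c)\cup P_0\cup Z$ with $P_0=W-\operatorname{int}N(J_1)$. The fibers of $P_0$ have slope $r\mu_c+\lambda_c$ on $\partial N(c)$, at distance $1$ from $\mu_c$. On $\partial N(J_1)$ they have slope $r$, at distance $|m-rb^2|\ge1$ from the meridian $m/b^2$ of $Z$ (as $\gcd(m,b)=1$). Hence the fibration of $P_0$ extends over $N(c)$ with $c$ as a fiber, and over $Z$. So $c$ is a seiferter for $(K,bq\pm1)$.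
\end{remark}

\subsection{The construction}

Take integers $r\ge2$, $a\ge3$, $b\ge3$ and $q$ with $\gcd(b,q)=1$ and $|q-ab|\ge2$. Let $c$ be a trivial knot and $W=S^3-\operatorname{int}N(c)$.
\begin{itemize}
\item $J_1\subset W$ represents $r\mu_c+\lambda_c$ on a torus parallel to $\partial W$. It is the trivial knot $T_{r,1}$, with winding number $\mathrm{lk}(J_1,c)=r$ in $W$ and cabling slope $r$. Put $Q_1=N(J_1)$.
\item $J_2\subset Q_1$ is the cable of $J_1$ of slope $1/a$. It is the trivial knot $T_{a,1}$, with cabling slope $a$ and $\mathrm{lk}(J_2,c)=ar$. Put $Q_2=N(J_2)$.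
\item $K\subset Q_2$ is the cable of $J_2$ of slope $q/b$. So $K=T_{b,q}$.
\end{itemize}
Every torus knot arises. A nontrivial one can be written $T_{b,q}$ with $b\ge3$, and then any large $a$ is allowed; the trivial knot is $T_{3,1}$.

Put $P_0=W-\operatorname{int}Q_1$ and $P_1=Q_1-\operatorname{int}Q_2$, and let $Z$ be the filling of $Q_2-\operatorname{int}N(K)$ along the slope $m$, so that
\[
Y_m=P_0\cup P_1\cup Z .
\]
The first two pieces are cable spaces of index $r$ and $a$. Their fiber slopes are shown in Figure~\ref{fig:layers}. Lemma~\ref{lem:layer} describes $Z$.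

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[thick] (0,0) rectangle (10.8,1.8);
\draw[thick] (4.2,0)--(4.2,1.8);
\draw[thick] (7.5,0)--(7.5,1.8);
\node at (2.4,1.35) {$P_0$ (index $r$)};
\node at (5.85,1.35) {$P_1$ (index $a$)};
\node at (9.15,1.35) {$Z$};
\node[right] at (0,0.55) {$r\mu_c+\lambda_c$};
\node[left] at (4.2,0.55) {$r$};
\node[right] at (4.2,0.55) {$1/a$};
\node[left] at (7.5,0.55) {$a$};
\node[right] at (7.5,0.55) {$q/b$};
\node[below] at (0,0) {$\partial N(c)$};
\node[below] at (4.2,0) {$\partial Q_1$};
\node[below] at (7.5,0) {$\partial Q_2$};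
\end{tikzpicture}
\caption{The exterior $Y_m$ of $c$ in $K(m)$, cut along the tori $\partial Q_1$ and $\partial Q_2$. Next to each torus stands the fiber slope of the adjacent piece, where the slope $q/b$ is that of the unfilled innermost layer. The slopes differ across both tori. For $|m-bq|\ge2$ the slope $q/b$ is the fiber slope of $Z$; for $m=bq$ it is the meridian slope of the solid torus summand of $Z$; for $|m-bq|=1$ the piece $Z$ is a solid torus.}
\label{fig:layers}
\end{figure}

\begin{example}\label{ex:smallest}
Take $r=2$, $a=b=3$, $q=1$. Then $K=T_{3,1}$ is the trivial knot and $\mathrm{lk}(K,c)=18$. Here is what Lemmas~\ref{lem:filling} and~\ref{lem:layer} give for each $m$.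
\begin{itemize}
\item $m\notin\{2,3,4\}$: $Z=D^2(3,|m-3|)$. All three pieces persist. The slopes are $2$ against $1/3$ on $\partial Q_1$ and $3$ against $1/3$ on $\partial Q_2$.
\item $m=2$ or $4$: $Z$ is a solid torus with meridian slope $2/9$ or $4/9$. Its distance from the fiber slope $3$ of $P_1$ is $25$ or $23$. So $P_1\cup Z=D^2(3,25)$ or $D^2(3,23)$, still with fiber slope $1/3\ne2$ on $\partial Q_1$.
\item $m=3$: a lens space of order $3$ splits off, and the rest of $Z$ is a solid torus with meridian slope $1/3$, at distance $8$ from $3$. What remains is $P_0\cup D^2(3,8)$.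
\end{itemize}
In every case the outer piece $P_0$ survives as one of several JSJ pieces, and its fiber slope on $\partial N(c)$ is $2\mu_c+\lambda_c$. By Lemma~\ref{lem:dichotomy} this excludes seiferters and pseudo-seiferters. The middle layer has absorbed the two fillings that made $c$ a seiferter in Remark~\ref{rem:twolayers}.
\end{example}

\subsection{The twisted knots are L-space knots}

The $n$-twist along $c$ acts on $\partial W$ by $\mu_c\mapsto\mu_c+n\lambda_c$, $\lambda_c\mapsto\lambda_c$, and changes a slope $u/v$ on a knot $J\subset W$ to $u/v+n\,\mathrm{lk}(J,c)^2$. So $J_1$ becomes the curve $r\mu_c+(1+nr)\lambda_c$, and with $C_{x,y}$ denoting the cable with winding number $x$ and slope $y/x$,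
\[
K_n=C_{b,\;q+nba^2r^2}(J_{2,n}),\qquad J_{2,n}=C_{a,\;1+nar^2}(T_{r,\,1+nr}).
\]
Hedden's theorem \cite{Hedden} states: if $J$ is a nontrivial knot with a positive L-space surgery and $y/x\ge2g(J)-1$, then $C_{x,y}(J)$ has a positive L-space surgery. Let $n\ge1$. The knot $T_{r,1+nr}$ is a nontrivial positive torus knot, so it has a positive lens space surgery, and $2g(T_{r,1+nr})-1=nr(r-1)-1$. Since
\[
\frac{1+nar^2}{a}=nr^2+\frac1a\ \ge\ nr(r-1)-1,
\]
$J_{2,n}$ has a positive L-space surgery. By $g(C_{x,y}(J))=x\,g(J)+\tfrac12(x-1)(y-1)$ for $y\ge1$,
\[
2g(J_{2,n})-1=a\,nr(r-1)+(a-1)\,nar^2-1=na^2r^2-nar-1 .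
\]
For all large $n$ we have $q/b+na^2r^2\ge na^2r^2-nar-1$, so $K_n$ is an L-space knot. Moreover, as soon as $q+nba^2r^2\ge1$,
\[
g(K_n)=b\,g(J_{2,n})+\tfrac12(b-1)(q+nba^2r^2-1)
\]
is strictly increasing in $n$. So the $K_n$ with $n$ large are mutually distinct L-space knots.

\subsection{The circle is neither a seiferter nor a pseudo-seiferter}

Note that $r\ne1/a$, and $a\ne q/b$ because $|q-ab|\ge2$. We determine $Y_m$ in the three cases of Lemma~\ref{lem:layer}.

(i) $|m-bq|\ge2$. Then $Z=D^2(b,|m-bq|)$. Since $b\ge3$, Lemma~\ref{lem:unique} applies to $Z$ as well as to $P_0$ and $P_1$, so no choice of fibrations matches on $\partial Q_1$ ($r$ against $1/a$) or on $\partial Q_2$ ($a$ against $q/b$). So $Y_m$ is irreducible with incompressible boundary, and by Lemma~\ref{fact:jsj} its JSJ pieces are $P_0,P_1,Z$.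

(ii) $|m-bq|=1$. Then $Z$ is a solid torus with meridian slope $m/b^2$, and $P_1\cup Z=D^2(a,e)$ with
\[
e=\Delta(m/b^2,a)=|m-ab^2|=|b(q-ab)\pm1|\ \ge\ 3\cdot2-1=5,
\]
with fiber slope $1/a$ on $\partial Q_1$. As $a\ge3$, Lemmas~\ref{lem:unique} and~\ref{fact:jsj} apply. So $Y_m$ is irreducible with incompressible boundary and JSJ pieces $P_0$ and $D^2(a,e)$.

(iii) $m=bq$. Then $Y_m=L\#Y''$, where $L$ is a lens space of order $b\ge3$ and $Y''$ is $P_0\cup P_1$ filled along the slope $q/b$ on $\partial Q_2$. By Lemma~\ref{lem:filling}, $Y''=P_0\cup D^2(a,e')$ with $e'=\Delta(q/b,a)=|q-ab|\ge2$. (If $e'$ were $1$, the second piece would be a solid torus and $P_0$ would not survive as a JSJ piece.) As in (ii), $Y''$ is irreducible with incompressible boundary and JSJ pieces $P_0$ and $D^2(a,e')$. So $Y^\circ\cong Y''$, and $Y_m$ is reducible.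

\begin{proof}[Proof of Theorem~\ref{thm:A}]
In all three cases $\partial Y^\circ$ is incompressible and $Y^\circ$ has a nonempty family of JSJ tori, so $Y^\circ$ is not Seifert. Suppose $c$ were a seiferter or a pseudo-seiferter for $(K,m)$. By Lemma~\ref{lem:dichotomy}, $Y_m$ would be irreducible, which excludes (iii), and its JSJ piece containing $\partial N(c)$ would be a cable space with fiber slope $\lambda_c$ there. In (i) and (ii) this piece is $P_0$, up to an isotopy of $Y_m$, which does not change slopes on $\partial N(c)$. By Lemma~\ref{lem:unique} the only fiber slope of $P_0$ on $\partial N(c)$ is $r\mu_c+\lambda_c\ne\lambda_c$. This is a contradiction.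
\end{proof}

\section{A family of $1$-bridge braids}\label{sec:braid}

We turn to Theorem~\ref{thm:B}. The link exterior will be hyperbolic, so it contains no essential tori to work with, and the obstruction comes from torsion instead. Throughout, let $A,B\ge2$ be integers such that
\[
w=5A+4B+3
\]
is prime. For example, $A=2$, $B=4$ gives $w=29$. With $A=2$ we have $w=13+4B$, so by Dirichlet's theorem infinitely many $w$ arise. In particular $w$ is odd.

\subsection{The link and its word}

Put $L=A+B+1$, so that $w=4L+A-1$. Choose $\delta\in(1/3,2/5)$, e.g.\ $\delta=3/8$, and set $\rho=1/(L-\delta)$. Let $W$ be the exterior of a trivial knot $c$, and $V\subset\operatorname{int}W$ a concentric solid torus. On $T=\partial V$ use coordinates $(\theta,\varphi)\in(\mathbb R/\mathbb Z)^2$, with $\theta$ meridional and $\varphi$ longitudinal, signs chosen so that the $n$-twist along $c$ acts by $(\theta,\varphi)\mapsto(\theta+n\varphi,\varphi)$. Put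
\[
\alpha=\{(\rho\varphi,\varphi):0\le\varphi\le w\},
\]
which runs from $P=(0,0)$ to $P'=(\beta,0)$, where $\beta=\{w\rho\}$ is the fractional part. Let $\kappa_0=\{(\theta,0):0\le\theta\le\beta\}$, and let $\kappa$ be a properly embedded arc in the meridian disk $\{\varphi=0\}$ of $V$ with endpoints $P,P'$, parallel to $\kappa_0$ in that disk. The knot is
\[
K_0=\alpha\cup\kappa .
\]
Thus $K_0$ is a union of an arc on $\partial V$ transverse to the meridians and an arc in a meridian disk. Such a knot is by definition a \emph{$1$-bridge braid}. Tilting $\kappa$ slightly makes $K_0$ transverse to all meridian disks, so it is a closed $w$-braid with axis $c$.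

The combinatorics of $K_0$ is recorded by how often $\alpha$ passes through $\kappa_0$. For $1\le j\le w-1$ set $\varepsilon_j=1$ if $\{j\rho\}<\beta$, and $\varepsilon_j=0$ otherwise.

\begin{lemma}\label{lem:word}
We have
\[
(\varepsilon_1,\dots,\varepsilon_{w-1})=1^A0^B\,1^{A+1}0^B\,1^A0^B\,1^{A+1}0^B\,1^A,
\]
and $j\rho\notin\mathbb Z$ for $1\le j\le w$. In particular $\alpha$ is embedded.
\end{lemma}
\begin{proof}
Since $4(L-\delta)+(A+4\delta-1)=w$, we have $w\rho=4+\rho(A+4\delta-1)$. As $0<A+4\delta-1<L-\delta$, this gives $\beta=\rho(A+4\delta-1)\in(0,1)$. For $1\le j\le w$ let $i=\lfloor j\rho\rfloor\le4$ and write $j=iL+l$. Then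
\[
\{j\rho\}=\rho(l+i\delta),\qquad 0\le l+i\delta<L-\delta,
\]
and, for $j\le w-1$,
\[
\varepsilon_j=1\iff l<A-1+(4-i)\delta .
\]
Recall $\frac13<\delta<\frac25$, so that $2\delta\in(\frac23,\frac45)$, $3\delta\in(1,\frac65)$ and $4\delta\in(\frac43,\frac85)$. For $j\le w-1$ we get the following.
\begin{itemize}
\item $i=0$: $1\le l\le L-1$, and $\varepsilon_j=1$ iff $l\le A$. This gives $1^A0^B$.
\item $i=1$: $0\le l\le L-1$, and $\varepsilon_j=1$ iff $l\le A$. This gives $1^{A+1}0^B$.
\item $i=2$: $0\le l\le L-2$, and $\varepsilon_j=1$ iff $l\le A-1$. This gives $1^A0^B$.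
\item $i=3$: $-1\le l\le L-2$, and $\varepsilon_j=1$ iff $l\le A-1$. This gives $1^{A+1}0^B$.
\item $i=4$: $l\ge-1$, and $j\le w-1=4L+A-2$ means $l\le A-2$, so always $\varepsilon_j=1$. This gives $1^A$.
\end{itemize}
Now let $1\le j\le w$. For $i=0$ we have $l\ge1$, and for $1\le i\le4$ the number $i\delta$ is not an integer. So $l+i\delta\ne0$, i.e.\ $j\rho\notin\mathbb Z$. Two points of $\alpha$ whose parameters differ by $j$ coincide only if $j\rho\in\mathbb Z$, so $\alpha$ is embedded.
\end{proof}

Put $n_0=0$, $n_j=\varepsilon_1+\dots+\varepsilon_j$ and $p=n_{w-1}=5A+2$, the number of ones. Both letters occur, so $1\le p<w-1$.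

\medskip
\noindent\textbf{L-space property.} The $n$-twist along $c$ replaces $\rho$ by $\rho+n$ and fixes $\kappa$. So for $n\ge0$, $K_n$ is a $1$-bridge braid (of positive slope) in the standard solid torus $V\subset S^3$. By Greene, Lewallen and Vafaee \cite{GLV}, $1$-bridge braids in $S^3$ admit nontrivial L-space surgeries. Hence $K_n$ is an L-space knot for every $n\ge0$. Only these $n$ are used.

\medskip
Let $E$ be the exterior of $K_0\cup c$. Twisting identifies the exterior of $K_n\cup c$ with $E$, for every $n\in\mathbb Z$, so that $\mu_K$ (hence the set of integral slopes on $\partial N(K)$) and $\lambda_c$ are preserved. To treat all pairs $(K_n,m)$ at once it therefore suffices to study all integral fillings of $E$ along $\partial N(K)$.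

\subsection{A presentation of the link group}

Let $\mathcal H=V-\operatorname{int}N(\kappa)$. As $\kappa$ is boundary parallel, this is a handlebody of genus $2$. It is cut into a ball by the disks $E_y=\{\varphi=-\eta\}$, with $\eta>0$ small, and $E_z$, the disk between $\kappa$ and $\kappa_0$ in $\{\varphi=0\}$. Let $y,z$ be the dual free generators of $\pi_1(\mathcal H)$.

Push $\operatorname{int}\alpha$ slightly out of $V$ to an arc $\alpha'$ in the collar $T\times I$ between $V$ and $\partial W$, and let $U\subset T$ be a thin disk neighborhood of $\alpha$. Compressing $T-\{\text{two disks}\}$, where the disks are neighborhoods of $P$ and $P'$, along $\partial U$ gives a torus, parallel to $\partial W$, and the annulus around $\alpha'$. So $T\times I-\operatorname{int}N(\alpha')$ is $(T-\{\text{two disks}\})\times I$ with a $2$-handle attached along $\partial U$. Hence $E$ is $\mathcal H$ with a $2$-handle attached along $\partial U$, and $\pi_1(E)$ has one relator, the word read by $\partial U$.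

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[rounded corners=8pt,thick] (-0.4,-0.4) rectangle (0.4,4.4);
\draw[thick,->] (0.4,2.55)--(0.4,2.75);
\draw[thick,->] (-0.4,2.75)--(-0.4,2.55);
\draw (0,0)--(0,4);
\fill (0,0) circle (1.6pt);
\fill (0,4) circle (1.6pt);
\draw[very thick] (0,0)--(1.9,0);
\draw[very thick] (-1.9,4)--(0,4);
\draw[dashed] (-1.3,0.8)--(1.3,0.8);
\draw[very thick] (-1.3,1.5)--(1.3,1.5);
\draw[dashed] (-1.3,2.2)--(1.3,2.2);
\draw[dashed] (-1.3,3.3)--(1.3,3.3);
\node at (0.16,2.62) {$\alpha$};
\node[left] at (-0.4,0) {$P$};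
\node[right] at (0.4,4) {$P'$};
\node[right] at (1.9,0) {$\kappa_0$};
\node[left] at (-1.9,4) {$\kappa_0$};
\node[right] at (1.3,0.8) {$\partial E_y$};
\node[right] at (1.3,1.5) {$\kappa_0$ (if $\varepsilon_1=1$)};
\node[right] at (1.3,2.2) {$\partial E_y$};
\node[right] at (1.3,3.3) {$\partial E_y$};
\node at (0.65,0.2) {$z$};
\node at (-0.85,3.75) {$z^{-1}$};
\end{tikzpicture}
\caption{The boundary of the thin disk $U$ around the arc $\alpha$, with $\alpha$ drawn straight and most crossings omitted. Going up on the right and down on the left, the curve $\partial U$ crosses the arc $\kappa_0$ (thick) once near $P$, where $\kappa_0$ leaves to the right, and once near $P'$, where $\kappa_0$ arrives from the left. In between, each side crosses the same curves as $\alpha$.}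
\label{fig:relator}
\end{figure}

Along $\alpha$, oriented upward, one crosses $\partial E_y$ at $\varphi=j-\eta$ for $j=1,\dots,w$, and $\kappa_0$ at $\varphi=j$ ($1\le j\le w-1$) exactly if $0<\{j\rho\}<\beta$, i.e.\ if $\varepsilon_j=1$. (The value $\{j\rho\}=\beta$ would give $(w-j)\rho\in\mathbb Z$.) So $\alpha$ reads
\[
u=y\,z^{\varepsilon_1}\,y\,z^{\varepsilon_2}\cdots z^{\varepsilon_{w-1}}\,y .
\]
The loop $\partial U$ goes up on the right side of $\alpha$, around $P'$, down on the left side, and around $P$ (Figure~\ref{fig:relator}). Since $\kappa_0$ lies to the right of $P$ and to the left of $P'$, it reads cyclically $z\,u\,z^{-1}u^{-1}$. Thus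
\[
\pi_1(E)=\langle y,z\mid[z,u]\rangle,\qquad H_1(E)=\langle y,t\rangle\cong\mathbb Z^2,
\]
where $t=[z]$ is the class of a meridian of $K$, and $E$ is simple homotopy equivalent to the presentation complex.

\subsection{Torsion}

We recall the torsion conventions. Let $X$ be a finite CW complex and $\chi:H_1(X)\to\mathbb C(s)^*$ a homomorphism. If the chain complex of $X$ with coefficients twisted by $\chi$ is acyclic, $X$ is \emph{$\chi$-acyclic} and has a torsion $\tau_\chi(X)\in\mathbb C(s)^*$, defined up to $\pm\chi(H_1(X))$; we write $\doteq$ for equality up to such factors. A homomorphism $\phi$ to $\mathbb Z$ also denotes the character $x\mapsto s^{\phi(x)}$. For the complex of a presentation with generators $x_1,\dots,x_k$ and $k-1$ relators, if $\chi(x_k)\ne1$, then $\chi$-acyclicity means that the determinant of the Fox matrix with the $x_k$-column deleted is nonzero, and the torsion is this determinant divided by $\chi(x_k)-1$.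

For $E$ we have $\partial[z,u]/\partial y=z\,\partial u/\partial y-[z,u]\,\partial u/\partial y$, which under $\chi$ becomes $(\chi(t)-1)\,\partial u/\partial y$. The prefix of $u$ before its $(j+1)$-st letter $y$ has class $jy+n_jt$. Hence, if $\chi(t)\ne1$, $E$ is $\chi$-acyclic iff $D_\chi\ne0$, and then
\begin{equation}\label{eq:torsionE}
\tau_\chi(E)\doteq D_\chi:=\sum_{j=0}^{w-1}\chi(y)^j\chi(t)^{n_j}.
\end{equation}

An integral slope on $\partial N(K)$ is homologous in $E$ to $wy+Nt$ for some $N$, and $N$ runs over all of $\mathbb Z$ as the slope does. Fix such a slope, and let $Y$ be the filled manifold, which is the exterior of $c$ in the surgered manifold. Then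
\[
H_1(Y)=\langle y,t\mid wy+Nt=0\rangle,\qquad \lambda_c=wt\ \text{ up to orientation},
\]
because $\lambda_c$ bounds a meridian disk of $W$ that meets $K$ in $w$ points, all with the same sign. The core of the filling solid torus is homologous to $\pm t$, since $\mu_K$ meets the filling slope once.

The following facts are standard (Milnor, Turaev). Torsion is multiplicative for gluing along tori on which $\chi$ is nontrivial. A solid torus with core $g$ has torsion $(\chi(g)-1)^{-1}$ if $\chi(g)\ne1$. If $F$ is a compact surface with nonempty boundary and Euler characteristic $-k$, and $h$ is the circle fiber, then $F\times S^1$ has torsion $(\chi(h)-1)^k$ if $\chi(h)\ne1$. They imply the following.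
\begin{itemize}
\item[(T1)] If $\chi(t)\ne1$ and $D_\chi\ne0$, then $Y$ is $\chi$-acyclic and $\tau_\chi(Y)\doteq D_\chi/(\chi(t)-1)$.
\item[(T2)] Let $X$ be an ordinary Seifert manifold over $D^2$ with regular fiber $h$ and exceptional fibers $f_1,\dots,f_r$ of indices $a_1,\dots,a_r$. Then $h=a_if_i$ in homology, and if $\chi(h)\ne1$, then $X$ is $\chi$-acyclic and $\tau_\chi(X)\doteq(\chi(h)-1)^{r-1}\prod_i(\chi(f_i)-1)^{-1}$.
\item[(T3)] Let $C$ be a cable space of index $\omega$ with regular fiber $h'$ and exceptional fiber $f$, so $h'=\omega f$. If $\chi(h')\ne1$, then $C$ is $\chi$-acyclic and $\tau_\chi(C)\doteq(\chi(h')-1)/(\chi(f)-1)$.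
\item[(T4)] Let $\partial X$ be a torus, $\phi:H_1(X)\to\mathbb Z=\langle s\rangle$ onto, $\tilde X$ the corresponding infinite cyclic cover, and $X$ acyclic over $\mathbb Q(s)$. Then $\tau_\phi(X)=\operatorname{ord}H_1(\tilde X;\mathbb Q)/(s-1)$ up to $\mathbb Q^*s^{\mathbb Z}$.
\end{itemize}
In (T4) the denominator is the order of $H_0(\tilde X;\mathbb Q)$, and $H_2(\tilde X;\mathbb Q)=0$: $X$ has a $2$-dimensional spine, so $H_2$ is a submodule of a free module, and it is torsion. In particular $(1-s)\tau_\phi(X)$ is a Laurent polynomial over $\mathbb Q$.

\subsection{The main proposition}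

\begin{proposition}\label{prop:main}
For every $N\in\mathbb Z$, the manifold $Y$ has none of the following forms:
\begin{enumerate}
\item[(1)] an ordinary Seifert manifold;
\item[(2)] $(S^1\times D^2)\#Y'$ with $Y'$ closed;
\item[(3)] $C\cup_{\partial V}X_f$, where $C$ is the exterior in a solid torus $V$ of a cable of the core $f$ of $V$ with winding number $\omega\ge2$, $\partial Y$ is the boundary of the neighborhood of this cable, the fiber slope of $C$ on $\partial Y=\partial N(c)$ is $\lambda_c$, and $\partial X_f=\partial V$.
\end{enumerate}
\end{proposition}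

By Lemma~\ref{lem:exteriorfiber} and \eqref{eq:pseudo}, this implies that $c$ is neither a seiferter nor a pseudo-seiferter for $(K_n,m)$, for all integers $n$ and $m$. Under the identification of the exterior of $K_n\cup c$ with $E$, the meridian of $c$ becomes a slope on $\partial N(c)$ that depends on $n$, whereas $\lambda_c$ does not. This is why (3) says nothing about which slope on $\partial Y$ is the meridian of the cable. The symbol $V$ now always refers to the solid torus in (3).

The proof occupies this subsection and the next two sections. Two preparations are common to all of it.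

\medskip
\noindent\textbf{Seifert $Y$ has base $D^2$.} Since $w$ is prime, $H_1(Y)$ is $\mathbb Z$ if $w\nmid N$ and $\mathbb Z\oplus\mathbb Z/w$ if $w\mid N$. As $w$ is odd, $H_1(Y;\mathbb Z/2)\cong\mathbb Z/2$; also $b_1(Y)=1$. Suppose $Y$ is ordinary Seifert with $r$ exceptional fibers. The base has one boundary circle. If it is non-orientable of genus $g\ge1$, then $H_1(Y)$ has $g+r+1$ generators (crosscap curves, section curves around the exceptional fibers, and $h$), the relation $2h=0$, and one relation for each exceptional fiber. Modulo $2$ at most $r$ relations are nontrivial, so the rank is at least $g+1\ge2$, a contradiction. If the base is orientable of genus $g$, then $b_1(Y)=2g+1$, so $g=0$. Hence the base is $D^2$,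
\[
H_1(Y)=\langle x_1,\dots,x_r,h\mid a_ix_i+b_ih=0\rangle ,
\]
and $h\ne0$ in $H_1(Y;\mathbb Q)$.

\medskip
\noindent\textbf{Homology of $Y=C\cup X_f$.} The core $f$ of $V$ is the exceptional fiber of $C$. Let $\mu$ be the meridian in $V$ of the cable and $l_V$ a longitude of $V$. Then $H_1(C)=\langle l_V,\mu\rangle$, and $\mu_V=\omega\mu$. So
\[
H_1(Y)=(H_1(X_f)\oplus\mathbb Z\mu)/(\omega\mu-\mu_V),
\]
whence $H_1(X_f)\subset H_1(Y)$ with quotient $\mathbb Z/\omega$. The regular fiber $h'$ of $C$ is $\lambda_c$, so with suitable orientations
\begin{equation}\label{eq:lambda}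
wt=\lambda_c=\omega f\quad\text{in }H_1(Y).
\end{equation}
If $Y$ is $\chi$-acyclic and $\chi(h')\ne1$, then $\partial V$ and $C$ are $\chi$-acyclic, hence so is $X_f$ by Mayer--Vietoris, and $\tau_\chi(Y)\doteq\tau_\chi(C)\,\tau_\chi(X_f)$.

\section{The case $w\nmid N$: semigroups and words}\label{sec:coprime}

Here $\gcd(w,N)=1$, and $\phi(t)=w$, $\phi(y)=-N$ defines an isomorphism $H_1(Y)\cong\mathbb Z$. Put
\[
D=D_\phi=\sum_{j=0}^{w-1}s^{e_j},\qquad e_j=wn_j-Nj .
\]
The $e_j$ are pairwise distinct modulo $w$, so $D\ne0$ and there is exactly one exponent in each residue class. Let $S=\{e_j+wi:0\le j<w,\ i\ge0\}$. By (T1),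
\begin{equation}\label{eq:S}
\tau_\phi(Y)\doteq\frac{D}{1-s^w}=\sum_{n\in S}s^n .
\end{equation}

\subsection{What a semigroup means for the word}

We close up the word of $K_0$ by one letter. Put $k=N-p$, and let $(d_j)_{j\in\mathbb Z}$ be the $w$-periodic sequence with $d_j=\varepsilon_j$ for $1\le j\le w-1$ and $d_w=k$. Extend $n_j$ to all $j\in\mathbb Z$ by $n_j-n_{j-1}=d_j$. Then $n_{j+w}=n_j+N$, and $e_j=wn_j-Nj$ is $w$-periodic. The letter $k$ contains the dependence on the surgery slope.

\begin{lemma}\label{lem:windows}
If $S$ is a translate of a set $\Gamma$ with $\min\Gamma=0$ that is closed under addition, then there is $j_0$ such that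
\begin{equation}\label{eq:star}
d_{j_0+1}+\dots+d_{j_0+i}\ \ge\ d_{j_0+j+1}+\dots+d_{j_0+j+i}\qquad\text{for all }i\ge1,\ j\in\mathbb Z .
\end{equation}
\end{lemma}
\begin{proof}
Choose $j_0$ with $e_{j_0}=\min S$, so $S=e_{j_0}+\Gamma$. Then $(e_{j_0+i}-e_{j_0})+(e_{j_0+j}-e_{j_0})\in\Gamma$, so $e_{j_0+i}+e_{j_0+j}-e_{j_0}\in S$. Since $e_j\equiv-Nj$ modulo $w$, this element is congruent to $e_{j_0+i+j}$, which is the least element of $S$ in its class. So
\[
e_{j_0+i}-e_{j_0}\ \ge\ e_{j_0+i+j}-e_{j_0+j}.
\]
Inserting $e_j=wn_j-Nj$ gives $n_{j_0+i}-n_{j_0}\ge n_{j_0+j+i}-n_{j_0+j}$, which is \eqref{eq:star}.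
\end{proof}

So for each length the window from the start, i.e.\ beginning with the letter $d_{j_0+1}$, has maximal sum among all cyclic windows of that length. The word of Lemma~\ref{lem:word} was chosen to defeat this for every $k$. The letter $k$ sits between two blocks $1^A$, so it can act as a large letter, as a one that creates a long run, as a single separating zero, or as a letter to be avoided; each role leads to a conflict between two lengths.

\begin{lemma}\label{lem:fails}
For every $k\in\mathbb Z$, \eqref{eq:star} fails for every $j_0$.
\end{lemma}
\begin{proof}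
Suppose \eqref{eq:star} holds for some $j_0$.

\emph{$k\ge2$.} Length $1$ forces the start at the letter $k$. The window of length $A+2$ from the start is $k\,1^A\,0$, with sum $k+A$. The window beginning one letter earlier is $1\,k\,1^A$, with sum $k+A+1$. Contradiction.

\emph{$k=1$.} The cyclic word has a unique run of $2A+1$ ones, and all other runs have length at most $A+1$. Length $2A+1$ forces the start at this run, so the word from the start is
\[
1^{2A+1}0^B\,1^{A+1}0^B\,1^A0^B\,1^{A+1}0^B .
\]
The cyclic window $1^{A+1}0^B\,1^{2A+1}0^B\,1^{A+1}$ has sum $4A+3$. The window of the same length $4A+3+2B$ from the start is $1^{2A+1}0^B\,1^{A+1}0^B\,1^A0$, with sum $4A+2$. Contradiction.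

\emph{$k=0$.} The cyclic word is
\[
1^A0\,1^A0^B\,1^{A+1}0^B\,1^A0^B\,1^{A+1}0^B .
\]
Length $A+1$ forces the start at a run $1^{A+1}$, which is followed by $0^B$. The window of length $2A+1$ from the start has sum at most
\[
A+1+\max(0,A-B)\le\max(A+1,2A-1)<2A,
\]
as $A,B\ge2$. The window $1^A0\,1^A$ has sum $2A$. Contradiction.

\emph{$k\le-1$.} A window of length $w-1$ omits one letter, so its sum is maximal only if it omits the unique smallest letter $k$. So the word from the start is $\varepsilon_1\varepsilon_2\cdots$. Its first $A+1$ letters $1^A0$ have sum $A$, but there is a run $1^{A+1}$. Contradiction.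
\end{proof}

\subsection{Proof of the proposition in this case}

\begin{proof}[Proof of Proposition~\ref{prop:main} for $w\nmid N$]
\emph{Form (1).} Suppose $Y$ is Seifert over $D^2(a_1,\dots,a_r)$, and orient so that $\eta=\phi(h)>0$. Then $\mathbb Z/\eta\cong H_1(Y)/\langle h\rangle\cong\bigoplus_i\mathbb Z/a_i$, so the $a_i$ are pairwise coprime and $\eta=\prod a_i$. By (T2),
\[
\tau_\phi(Y)\doteq\frac{(1-s^\eta)^{r-1}}{\prod_i(1-s^{\eta/a_i})} .
\]
We claim that the right side is $\sum_{n\in\Gamma}s^n$ with $\Gamma\subset\mathbb Z_{\ge0}$ an additive semigroup containing $0$. If $r\le1$, it is $1/(1-s)$ and $\Gamma=\mathbb Z_{\ge0}$. If $r\ge2$, let $\Gamma$ be generated by $0$ and all $\eta/a_i$. Write the right side as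
\[
\frac1{1-s^{\eta/a_1}}\prod_{i\ge2}\bigl(1+s^{\eta/a_i}+\dots+s^{(a_i-1)\eta/a_i}\bigr).
\]
It suffices that each element of $\Gamma$ is uniquely $\sum l_i\eta/a_i$ with $l_1\ge0$ and $0\le l_i<a_i$ for $i\ge2$. Existence holds because $a_i\cdot\eta/a_i=\eta=a_1\cdot\eta/a_1$. For uniqueness reduce modulo $a_i$, $i\ge2$: all $\eta/a_j$ with $j\ne i$ are divisible by $a_i$ and $\eta/a_i$ is prime to $a_i$, so $l_i$ is determined, and then so is $l_1$. Comparing Laurent expansions with \eqref{eq:S}, $S$ is a translate of $\Gamma$, contradicting Lemmas~\ref{lem:windows} and~\ref{lem:fails}.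

\emph{Form (2).} Suppose $Y=(S^1\times D^2)\#Y'$. As $b_1(Y)=1$, $Y'$ is a rational homology sphere, and $H_1(\tilde Y;\mathbb Q)=0$. By (T1) and (T4), $D$ is a constant times a power of $s$ times $1+s+\dots+s^{w-1}$. The constant is $1$ because $D(1)=w$. So $S$ is a translate of $\mathbb Z_{\ge0}$, contradicting Lemmas~\ref{lem:windows} and~\ref{lem:fails}.

\emph{Form (3).} Suppose $Y=C\cup X_f$. By \eqref{eq:lambda}, $w^2=\omega\phi(f)$ with $\omega\ge2$, so $\omega\in\{w,w^2\}$. Also $\phi(H_1(X_f))=\omega\mathbb Z$, so $\tau_\phi(X_f)=R(s^\omega)$ for a rational function $R$; it is defined since $\phi(h')=w^2\ne0$.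

If $\omega=w$, then $\phi(f)=w$ and by (T1), (T3)
\[
D\doteq(1-s^w)\,\frac{1-s^{w^2}}{1-s^w}\,R(s^w).
\]
So $D=\pm s^x H(s^w)$ with $H$ rational. Replacing $s$ by $\xi s$ with $\xi$ a primitive $w$-th root of unity multiplies $D$ by $\xi^x$, so all exponents of $D$ are congruent to $x$ modulo $w$. But they lie in $w$ distinct classes. Contradiction.

If $\omega=w^2$, then $\phi(f)=1$ and
\[
D\doteq\frac{1-s^w}{1-s}\,G(s^{w^2}),\qquad G(v)=(1-v)R(v),
\]
where $G$ is a Laurent polynomial by (T4), applied to $X_f$ and $\phi/\omega$. The translates of $1+\dots+s^{w-1}$ by multiples of $w^2$ do not overlap, and $D$ consists of exactly $w$ monomials with coefficient $1$. So $G$ is $\pm$ a monomial and $S$ is a translate of $\mathbb Z_{\ge0}$, contradicting Lemmas~\ref{lem:windows} and~\ref{lem:fails}.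
\end{proof}

\section{The case $w\mid N$: torsion in homology}\label{sec:divisible}

Let $N=wN_0$. Now $H_1(Y)=\mathbb Zt\oplus(\mathbb Z/w)\vartheta$ with $\vartheta=y+N_0t$. The argument of Section~\ref{sec:coprime} is not available, because the torsion is no longer the generating function of a set with one least element in each class modulo $w$. In exchange there is a whole family of characters. For $\zeta^w=1$ let $\chi_\zeta(t)=s$ and $\chi_\zeta(\vartheta)=\zeta$, and let $\phi$ be the homomorphism to $\mathbb Z$ with $\phi(t)=1$, $\phi(\vartheta)=0$, so that $\phi=\chi_1$ as a character. Then $\chi_\zeta(y)=\zeta s^{-N_0}$ and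
\[
D_\zeta:=D_{\chi_\zeta}=\sum_{j=0}^{w-1}\zeta^js^{e_j},\qquad e_j=n_j-N_0j,\qquad \tau_{\chi_\zeta}(Y)\doteq\frac{D_\zeta}{s-1}\ \text{ if }D_\zeta\ne0 .
\]
Always $D_1\ne0$, and since its coefficients are positive there is no cancellation in it. The proof rests on the following elementary observations.
\begin{itemize}
\item[(a)] For $1\le j\le w-1$, $e_j-e_{j-1}=\varepsilon_j-N_0$, and both values $-N_0$ and $1-N_0$ occur.
\item[(b)] If $N_0\notin\{0,1\}$, the $e_j$ are strictly monotone in $j$; then $D_\zeta\ne0$ for every $\zeta$.
\item[(c)] If $N_0\in\{0,1\}$, the $e_j$ are monotone but not all distinct, and the breadth of $D_1$ is $p$ or $w-1-p$, which is less than $w-1$.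
\end{itemize}

\subsection{Forms (1) and (2)}

\emph{Form (2).} Suppose $Y=(S^1\times D^2)\#Y'$. Then $Y'$ is again a rational homology sphere and $H_1(\tilde Y;\mathbb Q)=0$. By (T4), $D_1$ is a constant times a power of $s$, so all $e_j$ are equal, contradicting (a).

\emph{Form (1).} Suppose $Y$ is Seifert over $D^2(a_1,\dots,a_r)$. Then $r\ge2$, since otherwise $H_1(Y)=\mathbb Z$. Orient so that $\eta=\phi(h)>0$, and let $\gamma_i=\eta/a_i$ be the value of $\phi$ on the $i$-th exceptional fiber; so $\eta\ge2$. Let $\hat D=s^{-\min e_j}D_1$. By (T1) and (T2),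
\[
\hat D=\pm\frac{(1-s)(1-s^\eta)^{r-1}}{\prod_i(1-s^{\gamma_i})} ;
\]
no power of $s$ is needed, since both sides have nonzero constant term. As $\hat D$ has nonnegative coefficients, the sign is $+$ and the constant term is $1$. Its coefficient of $s$ is $\nu-1$, where $\nu=\#\{i:\gamma_i=1\}$; so $\nu\ge1$. Hence
\[
\hat D=\Bigl(\frac{1-s^\eta}{1-s}\Bigr)^{\nu-1}\prod_{\gamma_i>1}\frac{1-s^\eta}{1-s^{\gamma_i}},\qquad
w=\hat D(1)=\eta^{\nu-1}\prod_{\gamma_i>1}a_i .
\]
All the numbers $\eta,a_i$ are at least $2$. As $w$ is prime, there is exactly one factor, and $\hat D=(1-s^{w\gamma})/(1-s^\gamma)$ for some $\gamma\ge1$. So the $e_j$ are distinct and form, as a set, an arithmetic progression. By (c), $N_0\notin\{0,1\}$; by (b) the $e_j$ are strictly monotone, so the differences $e_j-e_{j-1}$ are constant. This contradicts (a).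

\subsection{Form (3)}

Suppose $Y=C\cup X_f$. By \eqref{eq:lambda}, $\omega\phi(f)=w$ with $\omega\ge2$, so $\omega=w$, $\phi(f)=1$, and $f=t+x\vartheta$ for some integer $x$. The group $H_1(X_f)$ has index $w$ in $H_1(Y)$. Moreover $\chi_\zeta(h')=s^w\ne1$ for all $\zeta$.

\smallskip
\emph{Case A: $\vartheta\in H_1(X_f)$.} Then $H_1(X_f)=\langle wt,\vartheta\rangle$, so $\tau_\phi(X_f)=R(s^w)$ with $R$ rational, and
\[
D_1\doteq(1-s)\,\frac{1-s^w}{1-s}\,R(s^w).
\]
As in Section~\ref{sec:coprime}, all $e_j$ are congruent modulo $w$. By (a), $-N_0\equiv1-N_0\equiv0$ modulo $w$, a contradiction.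

\smallskip
\emph{Case B: $\vartheta\notin H_1(X_f)$.} As $w$ is prime, $H_1(X_f)\cap\langle\vartheta\rangle=0$, so $\phi$ is injective on $H_1(X_f)$; by the index its image is $\mathbb Z$. So $H_1(X_f)$ is infinite cyclic, generated by some $t+x'\vartheta$. Let $R(s)=\tau_\phi(X_f)$. By (T1) and (T3),
\begin{equation}\label{eq:D1}
D_1(s)\doteq(1-s^w)R(s).
\end{equation}
By (T4), $(1-s)R(s)$ is a Laurent polynomial. So $1+s+\dots+s^{w-1}$ divides $D_1$, and $D_1$ has breadth at least $w-1$. By (c), $N_0\notin\{0,1\}$, and by (b) the $e_j$ are strictly monotone and $D_\zeta\ne0$ for all $\zeta$. Hence $Y$ and $X_f$ are $\chi_\zeta$-acyclic for all $\zeta$. Since $\chi_\zeta$ maps the generator of $H_1(X_f)$ to $\zeta^{x'}s$, we have $\tau_{\chi_\zeta}(X_f)\doteq R(\zeta^{x'}s)$. With (T3) and \eqref{eq:D1},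
\begin{equation}\label{eq:key}
D_\zeta(s)\,(1-\zeta^xs)\doteq(1-s)(1-s^w)\,R(\zeta^{x'}s)\doteq(1-s)\,D_1(\zeta^{x'}s).
\end{equation}
From now on let $\zeta$ be a primitive $w$-th root of unity. Both $D_\zeta(s)$ and $D_1(\zeta^{x'}s)$ have the exponents $e_j$, with different phases, and we compare the first few coefficients in \eqref{eq:key}.

Suppose $x\equiv0$ modulo $w$. Then $\sum_j\zeta^js^{e_j}\doteq\sum_j\zeta^{x'e_j}s^{e_j}$ with distinct $e_j$, so $\zeta^j=\mathrm{const}\cdot\zeta^{x'e_j}$ for all $j$. Taking quotients for consecutive $j$ gives $1\equiv x'(\varepsilon_j-N_0)$ modulo $w$ for all $1\le j\le w-1$. As both values of $\varepsilon_j$ occur, $x'\equiv0$, and then $1\equiv0$, a contradiction.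

Suppose $x\not\equiv0$. Let $\ell_j=|e_j-e_0|$, and let $\sigma=s$ or $\sigma=s^{-1}$ so that $s^{e_j-e_0}=\sigma^{\ell_j}$. Then $0=\ell_0<\ell_1<\cdots$. Normalizing both sides of \eqref{eq:key} to have constant term $1$ in $\sigma$, we get
\begin{equation}\label{eq:normalized}
\Bigl(\sum_j\zeta^j\sigma^{\ell_j}\Bigr)(1-\zeta^{x_1}\sigma)=(1-\sigma)\sum_j\zeta^{x_2\ell_j}\sigma^{\ell_j},\qquad x_1=\pm x,\quad x_2=\pm x'.
\end{equation}
The differences $\ell_j-\ell_{j-1}=|\varepsilon_j-N_0|\ge1$ take two consecutive values. So there is a minimal $J\in\{1,\dots,w-1\}$ with $\ell_J-\ell_{J-1}\ge2$. Then $\ell_j=j$ for $j<J$, and $\ell_J\ge J+1$.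

If $J=1$, comparing coefficients of $\sigma$ gives $\zeta^{x_1}=1$, a contradiction.

If $J\ge2$, then $\ell_1=1$ and the coefficients of $\sigma$ give $\zeta-\zeta^{x_1}=\zeta^{x_2}-1$, i.e.
\[
1+\zeta=\zeta^{x_1}+\zeta^{x_2}.
\]
As $w$ is prime, the only $\mathbb Z$-linear relations among the $w$-th roots of unity have all coefficients equal. The relation above involves at most $4<w$ roots, so it is trivial and $\{x_1,x_2\}\equiv\{0,1\}$. Since $x_1\not\equiv0$, we get $x_1\equiv1$ and $x_2\equiv0$. Since $\ell_{J-1}=J-1$ and no $\ell_j$ equals $J$, the coefficients of $\sigma^J$ in \eqref{eq:normalized} are $-\zeta^{J-1}\zeta^{x_1}$ and $-\zeta^{x_2(J-1)}$. Hence $\zeta^J=1$, which is impossible for $1\le J\le w-1$.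

This completes the proof of Proposition~\ref{prop:main}. \hfill$\square$

\section{Hyperbolicity and the proof of Theorem~\ref{thm:B}}\label{sec:hyp}

The manifold $E$ is the mapping torus of a braid on the $w$-punctured disk whose closure is the knot $K_0$. By the Nielsen--Thurston classification this braid is reducible, periodic or pseudo-Anosov.

\emph{It is not reducible.} Otherwise consider the outermost curves of an invariant system of essential curves. Since the closure is a knot, the braid permutes the punctures transitively. So every puncture lies inside exactly one outermost curve, and all outermost curves enclose the same number $v$ of punctures, with $2\le v\le w-1$. So $v\mid w$, contradicting primality.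

\emph{It is not periodic.} Otherwise $E$ is Seifert fibered. Filling $\partial N(K)$ along an integral slope other than the fiber slope, which excludes at most one, gives an ordinary Seifert manifold $Y$. This contradicts Proposition~\ref{prop:main}.

So the braid is pseudo-Anosov, and $E$ is hyperbolic by Thurston.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The exterior of $K_n$ is the filling of $E$ along the slope $-1/n$ on $\partial N(c)$. By Thurston's hyperbolic Dehn surgery theorem, $K_n$ is hyperbolic for all large $n$, with volumes that are less than $\operatorname{vol}(E)$ and converge to $\operatorname{vol}(E)$. So each volume occurs only finitely often for large $n$, and infinitely many of the $K_n$ with $n\ge0$ are distinct.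

Let $K=K_{n_0}$ be any hyperbolic member of the family. The exterior of $K\cup c$ is $E$, so this link is hyperbolic. The twist family of $K$ along $c$ is $\{K_{n_0+n}\}$. Its members with $n_0+n\ge0$ are L-space knots by Section~\ref{sec:braid}, all members with $n$ large are hyperbolic, and infinitely many of them are distinct. By Proposition~\ref{prop:main}, for no integer $m$ is $c$ a seiferter or a pseudo-seiferter for $(K,m)$. Finally $|\mathrm{lk}(K,c)|=w$, and infinitely many primes $w$ occur.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GLV}
Greene, Lewallen and Vafaee, \emph{(1,1) L-space knots}, Compositio Math. \textbf{154} (2018).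

\bibitem{Hedden}
Hedden, \emph{On knot Floer homology and cabling II}, IMRN (2009).

\bibitem{Motegi}
Kimihiko Motegi, \emph{L-space surgery and twisting operation}, arXiv:1405.6487 (2014).

\end{thebibliography}

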